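# A product of two Lindelöf weakly Whyburn $P$-spaces that is not weakly Whyburn

## 1. Almost closed sets and the Whyburn properties

All spaces are Hausdorff.

**Definition (almost closed set).** A set $F\subseteq X$ is an *almost closed set converging to $x$* if $\overline F\setminus F=\{x\}$. We then write $F\to x$.

**Example 1.1.** Let $\Lambda=\omega_1\cup\{\infty\}$, where the points of $\omega_1$ are isolated and the neighborhoods of $\infty$ are the sets containing $\infty$ with countable complement. A countable $F\subseteq\omega_1$ is closed. An uncountable $F\subseteq\omega_1$ has closure $F\cup\{\infty\}$, so $F\to\infty$.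

**Definition (Whyburn, weakly Whyburn).** A space $X$ is *Whyburn* if for each non-closed $A\subseteq X$ and **each** point $x\in\overline A\setminus A$ there is an almost closed $F\subseteq A$ with $F\to x$. It is *weakly Whyburn* (WW) if for each non-closed $A\subseteq X$ there are **some** point $x\in\overline A\setminus A$ and an almost closed $F\subseteq A$ with $F\to x$.

**Example 1.2.** $\Lambda$ is Whyburn: a non-closed $A$ is an uncountable subset of $\omega_1$, the only point of $\overline A\setminus A$ is $\infty$, and $F=A$ works.

**Example 1.3.** Let $\Omega=\omega_2+1$, where ordinals of countable cofinality ($0$, successors, and cofinality $\omega$) are isolated, and a point $\beta$ of cofinality $\omega_1$ or $\omega_2$ has the basic neighborhoods $(\gamma,\beta]$, $\gamma<\beta$. Every initial segment $[0,x]$ is clopen, so $\Omega$ is Hausdorff.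

*$\Omega$ is WW.* Let $A$ be non-closed, $x=\min(\overline A\setminus A)$ and $F=A\cap[0,x]$. Since $[0,x]$ is clopen, $x\in\overline F\subseteq[0,x]$. A point of $\overline F\setminus F$ is at most $x$ and lies in $\overline A\setminus A$, so it is $x$. Thus $F\to x$.

*$\Omega$ is not Whyburn.* Let $A$ be the set of isolated points; then $\omega_2\in\overline A\setminus A$. If $F\subseteq A$ and $\omega_2\in\overline F$, then $F$ is unbounded in $\omega_2$. Take a strictly increasing $\omega_1$-sequence in $F$ and let $\beta<\omega_2$ be its supremum. Then $\operatorname{cf}\beta=\omega_1$, so $\beta\in\overline F\setminus A\subseteq\overline F\setminus F$. Hence $F\not\to\omega_2$.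

## 2. Lindelöf $P$-spaces

**Definition ($P$-space, Lindelöf space).** A space is a *$P$-space* if every countable intersection of open sets is open. It is *Lindelöf* if every open cover has a countable subcover.

**Example 2.1.** The real line is not a $P$-space, since $\{0\}$ is a $G_\delta$. Both $\Lambda$ and $\Omega$ are Lindelöf $P$-spaces. For $\Lambda$ this is immediate. In $\Omega$, if $\operatorname{cf}\beta>\omega$ and $\gamma_n<\beta$ for $n<\omega$, then $\sup_n\gamma_n<\beta$, so $\bigcap_n(\gamma_n,\beta]$ is a neighborhood of $\beta$. To see that $\Omega$ is Lindelöf, show by induction on $\gamma\le\omega_2$ that countably many members of a given open cover suffice for $[0,\gamma]$. This is clear if $\gamma$ is $0$ or a successor. If $\operatorname{cf}\gamma=\omega$, then $[0,\gamma]$ is $\{\gamma\}$ together with countably many earlier segments. If $\operatorname{cf}\gamma>\omega$, one member of the cover contains some $(\delta,\gamma]$, and $[0,\delta]$ is covered by induction.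

**Fact 2.2.**

* (a) In a $P$-space countable unions of closed sets are closed. So countable sets are closed if points are, and countable unions of clopen sets are clopen.
* (b) If $L$ is a Lindelöf subspace of a Hausdorff $P$-space and $x\notin L$, then $x$ and $L$ have disjoint open neighborhoods. So $L$ is closed, and every Lindelöf Hausdorff $P$-space is regular.
* (c) A continuous map from a Lindelöf space to a Hausdorff $P$-space is closed. If it is also injective, it is a homeomorphism onto a closed subspace.
* (d) The product of two $P$-spaces is a $P$-space.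
* (e) Closed subspaces of WW spaces are WW.

*Proof.* (a) Take complements. (b) For $y\in L$ choose disjoint open $U_y\ni x$, $W_y\ni y$. Countably many $W_y$ cover $L$; their union and the intersection of the corresponding $U_y$, which is open, are as required. Regularity follows because closed subsets of Lindelöf spaces are Lindelöf. (c) A closed subset of the domain is Lindelöf, so its image is Lindelöf, hence closed by (b). (d) If $(x,y)\in\bigcap_nO_n$, pick boxes $U_n\times V_n\subseteq O_n$ around $(x,y)$; then $\bigcap_nU_n\times\bigcap_nV_n$ is an open box inside $\bigcap_nO_n$. (e) Subsets of a closed subspace have the same closure in the subspace as in the whole space. $\square$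

## 3. Products of Lindelöf weakly Whyburn $P$-spaces

It is known that the product of a Whyburn Lindelöf $P$-space with a weakly Whyburn Lindelöf $P$-space is weakly Whyburn. The problem, from Angelo Bella, Camillo Costantini and Santi Spadaro, "P-spaces and the Whyburn property", arXiv:0911.0145 (2009), is whether the first factor, too, may be only weakly Whyburn:

> Is the product of two Lindelöf weakly Whyburn $P$-spaces always weakly Whyburn?

The answer is no, at least consistently. To state the hypotheses, put
$$S=\{\beta<\omega_2:\operatorname{cf}\beta=\omega_1\},\qquad S'=\omega_2\setminus S .$$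
So $0$, $1$, all successors and all ordinals of cofinality $\omega$ below $\omega_2$ are in $S'$, and $\beta\ge\omega_1$ for $\beta\in S$. A *club* is a closed unbounded set. Besides ZFC we use:

* **(A)** $2^{\omega_1}=\omega_2$.
* **(B)** For each $\beta\in S$ there is a strictly increasing continuous cofinal sequence $(\beta_i)_{i<\omega_1}$ in $\beta$ such that for every unbounded $I\subseteq\omega_2$ there is a club $E\subseteq\omega_2$ with: for all $\beta\in E\cap S$, $I\cap(\beta_i,\beta_{i+1}]\neq\emptyset$ for all but countably many $i<\omega_1$.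

For example, if $I$ is the set of all successor ordinals, then $\beta_i+1\in I\cap(\beta_i,\beta_{i+1}]$ always, and any sequences work with $E=\omega_2$. The strength of (B) is in sparse sets $I$: the sequences are fixed before $I$ is given.

**Theorem 3.1.** Assume (A)+(B). There are Lindelöf WW $P$-spaces $X,Y$ of cardinality $\omega_2$ such that $X\times Y$ is not WW.

We prove in Section 6 that (A)+(B) follow from the principle $\diamondsuit^*(S)$, which holds if $V=L$. Hence, if ZFC is consistent, ZFC does not prove that the product of two Lindelöf weakly Whyburn $P$-spaces is weakly Whyburn. Whether there is a counterexample in ZFC alone is not decided here.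

## 4. Small factors, scattered factors, and the attempt by projections

**Proposition 4.1 (ZFC).** A Lindelöf $P$-space $X$ with $|X|\le\omega_1$ is Whyburn. Hence, if one of two Lindelöf WW $P$-spaces has cardinality $\le\omega_1$, their product is WW. So the cardinality $\omega_2$ in Theorem 3.1 is least possible for each factor.

*Proof.* Let $x\in\overline A\setminus A$. For $y\ne x$ pick disjoint open $U_y\ni x$, $W_y\ni y$. List $X\setminus\{x\}=\{y_j:j<\omega_1\}$, repetitions allowed, and for $i<\omega_1$ put $U_i=\bigcap_{j<i}U_{y_j}$. These sets are open and decrease with $i$.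

They form a base at $x$: if $O\ni x$ is open, the Lindelöf set $X\setminus O$ is covered by countably many $W_{y_j}$, and for $i$ above all these $j$ the set $U_i$ is disjoint from each of them, so $U_i\subseteq O$.

Pick $a_i\in A\cap U_i$ and let $F=\{a_i:i<\omega_1\}$. Then $x\in\overline F\setminus F$. If $y=y_j\ne x$, then $W_y$ is disjoint from $U_{j+1}$, so $W_y\cap F\subseteq\{a_i:i\le j\}$ is countable, hence closed. If $y\notin F$, then $W_y\setminus F$ is a neighborhood of $y$ missing $F$. So $\overline F\setminus F=\{x\}$. The second sentence follows from the known product theorem quoted in Section 3. $\square$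

Recall that a space is *scattered* if every nonempty subspace has an isolated point. For instance $\Omega$ is scattered, because the least element $x$ of $E\subseteq\Omega$ is isolated in $E$ by $[0,x]$.

**Proposition 4.2.** Let $X$ be regular, $A\subseteq X$ non-closed and $D=\overline A\setminus A$. If $D$ has an isolated point $x$, there is $F\subseteq A$ with $F\to x$. Hence regular scattered spaces are WW, and the product of two scattered Lindelöf $P$-spaces is WW.

*Proof.* Take an open $O$ with $O\cap D=\{x\}$ and an open $W\ni x$ with $\overline W\subseteq O$. Put $F=A\cap\overline W$. Then $x\in\overline F\setminus F$. If $y\in\overline F\setminus F$, then $y\in\overline W$, so $y\notin A$ (otherwise $y\in F$), so $y\in D\cap\overline W=\{x\}$. In a scattered space every nonempty $D$ has an isolated point. Finally, regularity is productive, Lindelöf Hausdorff $P$-spaces are regular, and the product of scattered $X,Y$ is scattered. Indeed, if $\emptyset\ne E\subseteq X\times Y$, pick $x$ isolated in the projection of $E$ and $y$ isolated in $\{y':(x,y')\in E\}$; then $(x,y)$ is isolated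 in $E$. $\square$

So $\Omega\times\Omega$ is WW, although $\Omega$ is not Whyburn. More to the point, a non-closed set $A$ that witnesses the failure of WW in a regular space must have $\overline A\setminus A$ **without isolated points**.

What would a person hoping for a positive answer try? Take a non-closed $A\subseteq X\times Y$ and project it to $X$. If the projection $A_X$ is not closed, there is $F\subseteq A_X$ with $F\to x$. Lift it: choose $(u,g(u))\in A$ for $u\in F$ and let $G$ be the set of these points. The argument now stops, because nothing excludes points $(u,y)\in\overline G\setminus A$ with $u\in F$ and $y\ne g(u)$. Worse, $A_X$ may be closed from the start, and then the WW property of $X$ gives nothing. We shall build an example where the projections of one non-closed set $A$ are *all of $X$* and *all of $Y$*.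

## 5. One bad space, glued in two ways

We construct a single Lindelöf $P$-space $Z$ that is not WW, with a set $N$ of *bad points* $z_s$ such that $A=Z\setminus N$ is dense but no almost closed $F\subseteq A$ converges to a point of $N$. We give each bad point $z_s$ two private *good* points, $a_{s^\frown0}$ and $a_{s^\frown1}$. Let $X$ be the quotient of $Z$ obtained by gluing each $z_s$ to $a_{s^\frown0}$, and $Y$ the quotient gluing each $z_s$ to $a_{s^\frown1}$. The two gluings have no pair in common, so the diagonal map $Z\to X\times Y$ is injective. By Fact 2.2(c) it embeds $Z$ as a closed subspace (once $X,Y$ are known to be Hausdorff), and by Fact 2.2(e) $X\times Y$ is not WW. The image of $Z\setminus N$ in $X$ is all of $X$, as $z_s$ and $a_{s^\frown0}$ become one point.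

Why can $X$ be WW? A non-closed subset of $X$ pulls back to a non-closed *saturated* set $H'\subseteq Z$. Good points will be easy to reach by almost closed sets. If no good point is in $\overline{H'}\setminus H'$, then every good point of $\overline{H'}$ is in $H'$, and saturation drags the partner bad points into $H'$. So whole regions of $\overline{H'}$ lie in $H'$, and this will let us isolate one missing bad point. The set $Z\setminus N$ is as far from saturated as possible.

**How should $Z$ look?** A first attempt is $\Omega$ with $A$ the set of its isolated points. Then $\overline A\setminus A=S\cup\{\omega_2\}$, and this has isolated points: for instance the set $\omega_1=[0,\omega_1)$ satisfies $\omega_1\cap A\to\omega_1$, because all its elements have countable cofinality. This is exactly the obstruction of Proposition 4.2. The remedy is self-similarity: replace each point $\beta\in S$ by a copy $\mathrm{Bl}_\beta$ of the whole set of non-isolated points.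

We then must say how things below $\beta$ accumulate at the *many* points of $\mathrm{Bl}_\beta$. In $\Omega$ the part below $\beta$ is cut by $(\beta_i)_{i<\omega_1}$ into $\omega_1$ pieces, which converge to the one point $\beta$. Now we let $Z$ have a dense set $\omega_1$ of isolated points, and we place the $i$-th piece at the isolated point $i$ of the copy. Formally, a map $\pi_\beta$ sends the $i$-th piece to $i\in\omega_1\subseteq Z$ and sends $\mathrm{Bl}_\beta$ identically onto the non-isolated points of $Z$; the neighborhoods of the points of $\mathrm{Bl}_\beta$ are pulled back along $\pi_\beta$.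

The isolated points themselves have to be distributed among the pieces. This leads to sets $T_\xi\subseteq\omega_1$ (the isolated points belonging to the part below $\xi$), increasing modulo countable sets, and maps $\rho_\xi:T_\xi\to\omega_1$ saying where they are placed. Finally, an uncountable set of isolated points must not converge to a bad point only, so we arrange that each uncountable subset of $\omega_1$ has a *good* point in its closure. This is where (A) enters. Hypothesis (B) will make a closed set that meets unboundedly many blocks swallow entire blocks.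

## 6. The hypotheses from $V=L$, and some notation

A set is *stationary* if it meets every club, and *nonstationary* otherwise. $S$ is stationary in $\omega_2$: the supremum of the first $\omega_1$ elements of a club is in the club and has cofinality $\omega_1$. In $\omega_1$, countable intersections of clubs are clubs, and so is the diagonal intersection $\{d:d\in C_i\text{ for all }i<d\}$ of clubs $C_i$, $i<\omega_1$.

**Definition ($\diamondsuit^*(S)$).** There are $\mathcal A_\beta\subseteq P(\beta)$ $(\beta\in S)$ with $|\mathcal A_\beta|\le\omega_1$ such that for each $A\subseteq\omega_2$ there is a club $E\subseteq\omega_2$ with $A\cap\beta\in\mathcal A_\beta$ for all $\beta\in E\cap S$.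

For a single set $A$ this is trivial, with $\mathcal A_\beta=\{A\cap\beta\}$; the content is that one sequence of small families serves all $A$.

**Proposition 6.1.** $\diamondsuit^*(S)$ implies (A) and (B).

*Proof.* *(A).* Given $A\subseteq\omega_1$, take $\beta\in E\cap S$. As $\beta\ge\omega_1$, $A=A\cap\beta\in\mathcal A_\beta$. So $P(\omega_1)\subseteq\bigcup_{\beta\in S}\mathcal A_\beta$, a set of size $\le\omega_2$.

*(B).* We may write $\mathcal A_\beta=\{A^\beta_\nu:\nu<\omega_1\}$. Put $\beta_0=0$. Given $\beta_i$, choose $\beta_{i+1}<\beta$ above $\beta_i$ and above the $i$-th element of a fixed cofinal $\omega_1$-sequence in $\beta$, and so large that $A^\beta_\nu\cap(\beta_i,\beta_{i+1}]\ne\emptyset$ for every $\nu\le i$ with $A^\beta_\nu$ unbounded in $\beta$. These are countably many requirements, each met by all large enough values below $\beta$, and $\operatorname{cf}\beta=\omega_1$, so they can be met together. At limits take suprema. Given an unbounded $I\subseteq\omega_2$, let $E$ be a club of limit points of $I$ with $I\cap\beta\in\mathcal A_\beta$ for $\beta\in E\cap S$.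 If $\beta\in E\cap S$, then $I\cap\beta$ is unbounded in $\beta$ and equals some $A^\beta_\nu$, so $I\cap(\beta_i,\beta_{i+1}]\neq\emptyset$ for all $i\ge\nu$. $\square$

**Proposition 6.2 (Jensen).** $V=L$ implies $\diamondsuit^*(S)$.

*Proof.* We recall that under $V=L$ every set whose transitive closure has size less than an uncountable cardinal $\kappa$ lies in $L_\kappa$, and that $|L_\gamma|=|\gamma|$ for infinite $\gamma$. For $\omega_1\le\alpha<\omega_2$ let $\gamma(\alpha)<\omega_2$ be the least $\gamma>\alpha$ such that $L_\gamma$ contains a surjection $\omega_1\to\alpha$; it exists because such a surjection lies in $L_{\omega_2}$. Let $\mathcal A_\alpha=P(\alpha)\cap L_{\gamma(\alpha)}$, so $|\mathcal A_\alpha|\le\omega_1$.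

Given $A\subseteq\omega_2$, we have $A\in L_{\omega_3}$. Take a continuous increasing chain $(M_\nu)_{\nu<\omega_2}$ of elementary submodels of $L_{\omega_3}$ of size $\omega_1$ with $\omega_1\cup\{A,\omega_1,\omega_2\}\subseteq M_\nu$ and $M_\nu\cap\omega_2\in M_{\nu+1}$. Each $M_\nu\cap\omega_2$ is an ordinal below $\omega_2$: if $0<\delta\in M_\nu\cap\omega_2$, then $M_\nu$ contains a surjection $g:\omega_1\to\delta$, and $\omega_1\subseteq M_\nu$, so $\delta=g[\omega_1]\subseteq M_\nu$. These ordinals are strictly increasing and continuous in $\nu$, so they form a club $E$.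

Let $M=M_\nu$, $\alpha=M\cap\omega_2$. By condensation the transitive collapse of $M$ is some $L_\gamma$. The collapsing map is the identity on $\alpha$, so $A$ collapses to $A\cap\alpha$, $\omega_2$ to $\alpha$, and $\omega_1$ to itself. Hence $A\cap\alpha\in L_\gamma$ and $\gamma>\alpha$. Since $L_{\omega_3}$ contains no surjection $\omega_1\to\omega_2$, by elementarity $L_\gamma$ contains no surjection $\omega_1\to\alpha$. So $\gamma<\gamma(\alpha)$ and $A\cap\alpha\in\mathcal A_\alpha$. $\square$

**From now on we assume (A)+(B)**, and $(\beta_i)_{i<\omega_1}$, $\beta\in S$, are the sequences of (B). We fix the following notation.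

*The function $c_\beta$.* For $\beta\in S$, $\gamma<\beta$, let $c_\beta(\gamma)=\min\{i:\gamma\le\beta_{i+1}\}$. This is the number of the piece containing $\gamma$. We have
$$c_\beta^{-1}(i)\supseteq(\beta_i,\beta_{i+1}]\ni\beta_i+1,\qquad \bigcup_{j\le i}c_\beta^{-1}(j)=[0,\beta_{i+1}].$$
For instance, if $\beta=\omega_1$ and $\beta_i=i$, then $c_\beta(0)=c_\beta(1)=0$, $c_\beta(n+1)=n$ and $c_\beta(\omega)=c_\beta(\omega+1)=\omega$.

*Sequences of length $\omega$.* For each $\xi<\omega_2$ with $\operatorname{cf}\xi=\omega$ fix an increasing cofinal sequence $(\xi_n)_{n<\omega}$ in $\xi$.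

*Inclusion modulo countable.* Write $A\subseteq^*B$ if $A\setminus B$ is a **countable subset of $\omega_1$**, and $A=^*B$ if both inclusions hold. This relation is transitive, is preserved by countable unions and intersections, and is reversed by complements. When we use it in $Z\supseteq\omega_1$, points outside $\omega_1$ may never be dropped.

*Elementary submodels.* Let $M$ be a countable elementary submodel of $H(\chi)$, the family of sets whose transitive closure has size $<\chi$, for a large regular $\chi$. What is definable from elements of $M$ is in $M$, and *a countable set that is an element of $M$ is a subset of $M$*, because $M$ contains an enumeration of it by $\omega$ and $\omega\subseteq M$. For example, $M\cap\omega_1$ is an ordinal. But $M\cap\omega_2$ is not: $\omega_1\in M$ while $\omega_1\not\subseteq M$. So for $\eta<\omega_2$ the ordinal $\min(M\cap\omega_2\setminus\eta)$, if it exists, may be larger than $\eta$.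

*Sequences.* $S^{<\omega}$ is the set of finite sequences from $S$, and $^\frown$ is concatenation.

## 7. A tower of nonstationary subsets of $\omega_1$

**Lemma 7.1.** There are nonstationary $T_\xi\subseteq\omega_1$ $(\xi<\omega_2)$ and $\rho_\xi:T_\xi\to\omega_1$ $(\xi\in S)$ with

* (a) $T_0=\emptyset$, and $T_\xi\subseteq^*T_\eta$ for $\xi<\eta$;
* (b) for $\xi\in S'$: $T_\xi\subseteq T_{\xi+1}$ and $P_\xi:=T_{\xi+1}\setminus T_\xi$ is uncountable; for $\xi\in S$: $T_{\xi+1}=T_\xi$;
* (c) if $\operatorname{cf}\xi=\omega$, then $T_\xi=\bigcup_nT_{\xi_n}$;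
* (d) for $\xi\in S$: $T_\xi=\{d<\omega_1:\exists i<d\ (d\in T_{\xi_{i+1}+1})\}$ and $\rho_\xi(d)=\min\{i:d\in T_{\xi_{i+1}+1}\}<d$;
* (e) for every uncountable $J\subseteq\omega_1$ there are $t\in S^{<\omega}$ and $\zeta\in S'$ with $\rho_t[J]\cap P_\zeta$ uncountable, where for $t=(\xi_1,\dots,\xi_n)$ we put $\rho_t=\rho_{\xi_n}\circ\dots\circ\rho_{\xi_1}$, a partial function with its natural domain, $\rho_\emptyset=\mathrm{id}$, and $\rho_t[J]$ is the image of the part of $J$ in the domain.

**Example 7.2.** $T_1=P_0$, $T_n=P_0\sqcup\dots\sqcup P_{n-1}$, and $T_\omega=\bigsqcup_nP_n$. Suppose the sequence fixed for $\omega_1\in S$ is $(\omega_1)_i=i$. Then $T_{\omega_1}=\{d:\exists i<d\ (d\in T_{i+2})\}$ is a diagonal union. If $d>1$ is in $P_2$, then $d\in T_3\setminus T_2$, so $d\in T_{\omega_1}$ and $\rho_{\omega_1}(d)=1$. The clause $i<d$ has two uses: it keeps $T_\xi$ nonstationary, and it gives $\rho_\xi(d)<d$, so that applying such maps again and again must stop.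

*Proof of Lemma 7.1.* We define $T_\xi$ by recursion on $\xi$. The limit steps, and the steps from $\xi$ to $\xi+1$ for $\xi\in S$, are prescribed by (b)–(d).

**Step 1: the limit steps keep (a) and nonstationarity.** If $\operatorname{cf}\xi=\omega$, then $T_\xi$ is a countable union of nonstationary sets, hence nonstationary. If $\eta<\xi$, then $\eta\le\xi_n$ for some $n$ and $T_\eta\subseteq^*T_{\xi_n}\subseteq T_\xi$.

Let $\xi\in S$. If clubs $C_i$ miss $T_{\xi_{i+1}+1}$, their diagonal intersection misses $T_\xi$, because $d\in T_\xi$ gives $i<d$ with $d\in T_{\xi_{i+1}+1}$, that is, $d\notin C_i$. If $\eta<\xi$, choose $i$ with $\eta\le\xi_{i+1}$. Then $T_\eta\subseteq^*T_{\xi_{i+1}+1}$, and every $d>i$ in $T_{\xi_{i+1}+1}$ is in $T_\xi$; so $T_\eta\subseteq^*T_\xi$.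

At successor steps $T_\xi\subseteq T_{\xi+1}$, so (a) is kept there too.

**Step 2: a dichotomy that tells us which $P_\xi$ to add.** By (A) let $\{J_\xi:\xi\in S'\}$ enumerate all uncountable subsets of $\omega_1$. Let $\xi\in S'$, suppose $T_\eta$, $\eta\le\xi$, are defined, and put $J=J_\xi$.

*Claim.* Either (i) $\rho_t[J]\cap P_\zeta$ is uncountable for some $t\in(S\cap\xi)^{<\omega}$, $\zeta\in S'\cap\xi$; or (ii) $\rho_t[J]\setminus T_\xi$ is uncountable for some $t\in(S\cap\xi)^{<\omega}$.

Suppose neither holds. Let $M\prec H(\chi)$ be countable and contain $J$, $\xi$, all the fixed sequences, $(T_\eta)_{\eta\le\xi}$ and $(\rho_\eta)_{\eta\in S\cap\xi}$. Fix $d_0\in J\setminus M$ and $t_0=\emptyset$. We shall produce an infinite descending sequence of ordinals.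

Suppose $t_n\in M\cap(S\cap\xi)^{<\omega}$ and $d_n=\rho_{t_n}(d_0)\in\omega_1\setminus M$ are given. The set $\rho_{t_n}[J]\setminus T_\xi\in M$ is countable since (ii) fails, so it is a subset of $M$. As $d_n\in\rho_{t_n}[J]\setminus M$, we get $d_n\in T_\xi$. Let $\eta$ be the least element of $M\cap(\xi+1)$ with $d_n\in T_\eta$. Then $\eta\ne0$.

* Suppose $\eta=\zeta+1$. Then $\zeta\in M$, and $d_n\notin T_\zeta$ by minimality. So $T_{\zeta+1}\ne T_\zeta$, hence $\zeta\in S'\cap\xi$ and $d_n\in\rho_{t_n}[J]\cap P_\zeta$. Since (i) fails, this set is countable, and it is an element of $M$; so $d_n\in M$, a contradiction.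
* Suppose $\operatorname{cf}\eta=\omega$. By (c), $d_n\in T_{\eta_k}$ for some $k$, and $\eta_k\in M\cap\eta$, a contradiction to minimality.
* So $\eta\in S$, and $\eta<\xi$ because $\xi\in S'$. Put $t_{n+1}=t_n{}^\frown\eta\in M$ and $d_{n+1}=\rho_\eta(d_n)=\rho_{t_{n+1}}(d_0)<d_n$. If $i=d_{n+1}$ were in $M$, then $\eta_{i+1}+1\in M\cap\eta$ and $d_n\in T_{\eta_{i+1}+1}$, again contradicting minimality. So $d_{n+1}\notin M$ and the construction continues.

We obtain $d_0>d_1>\cdots$, which is impossible. This proves the Claim.

**Step 3: the choice of $P_\xi$.** We want $P_\xi$ to serve $J_\xi$ and to be nonstationary. Every uncountable $Q\subseteq\omega_1$ has an uncountable nonstationary subset: the set of $q\in Q$ that are not limit points of $Q$ misses the club of limit points of $Q$, and it is uncountable since it contains the successor in $Q$ of each element of $Q$. If (ii) holds, let $P_\xi$ be an uncountable nonstationary subset of $\rho_t[J]\setminus T_\xi$ for some $t$ as in (ii). Otherwise let $P_\xi$ be an uncountable nonstationary subset of $\omega_1\setminus T_\xi$, which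 is uncountable as $T_\xi$ is nonstationary. Put $T_{\xi+1}=T_\xi\cup P_\xi$. Then (e) holds for $J_\xi$: with $\zeta=\xi$ if (ii) holds, and by (i) otherwise. $\square$

## 8. The space $Z$: blocks and pulled-back neighborhoods

**Points.** Let $Z=\omega_1\sqcup R$ with
$$R=\{z_s:s\in S^{<\omega}\}\sqcup\{a_{s^\frown\xi}:s\in S^{<\omega},\ \xi\in S'\},$$
all these points being distinct. The *length* of $z_s$ or $a_s$ is $|s|$; write $z=z_\emptyset$. For $t\in S^{<\omega}$ let $\theta_t:R\to R$, $\theta_t(z_u)=z_{t^\frown u}$, $\theta_t(a_u)=a_{t^\frown u}$; write $\theta_\xi$ for $\theta_{(\xi)}$, $a_\xi$ for $a_{(\xi)}$.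

**Blocks.** Let $\mathrm{Bl}_\xi=\{a_\xi\}$ for $\xi\in S'$, and $\mathrm{Bl}_\xi=\theta_\xi[R]$ for $\xi\in S$, the copy of $R$ placed at $\xi$. Sorting the points other than $z$ by the first entry of their index, we get $R=\{z\}\sqcup\bigsqcup_{\xi<\omega_2}\mathrm{Bl}_\xi$. Put
$$K_\xi=T_\xi\cup\bigcup_{\eta<\xi}\mathrm{Bl}_\eta\qquad(\xi<\omega_2),$$
the part of $Z$ below $\xi$. By Lemma 7.1(a), $K_\xi\subseteq^*K_\eta$ for $\xi\le\eta$; and $K_0=\emptyset$.

**Maps.** For $\xi\in S$ we have $T_{\xi+1}=T_\xi$. Define $\pi_\xi:K_{\xi+1}\to Z$ by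

* $\pi_\xi=\theta_\xi^{-1}$ on $\mathrm{Bl}_\xi$;
* $\pi_\xi$ is constant with value $c_\xi(\eta)\in\omega_1$ on $\mathrm{Bl}_\eta$, $\eta<\xi$;
* $\pi_\xi=\rho_\xi$ on $T_\xi$.

Let $D^\xi_i=\pi_\xi^{-1}(\{i\})$ for $i\in\omega_1$; this is "the $i$-th piece below $\xi$".

**(8.1)** $\bigcup_{j\le i}D^\xi_j=^*K_{\xi_{i+1}+1}$ for $\xi\in S$.

*Proof.* This says that the pieces up to $i$ form an initial part of $Z$. Both sides contain exactly the blocks $\mathrm{Bl}_\eta$ with $\eta\le\xi_{i+1}$ and no other points of $R$. For points of $\omega_1$: $\{d\in T_\xi:\rho_\xi(d)\le i\}\subseteq\bigcup_{j\le i}T_{\xi_{j+1}+1}\subseteq^*T_{\xi_{i+1}+1}$; and each $d>i$ in $T_{\xi_{i+1}+1}$ has $d\in T_\xi$ and $\rho_\xi(d)\le i$. $\square$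

**Filters.** Define $\mathcal N(x)$ for $x\in R$ by recursion on the length of $x$:

* $\mathcal N(a_\xi)=\{U\ni a_\xi:P_\xi\setminus U\text{ countable}\}$ for $\xi\in S'$;
* $\mathcal N(z)=\{U\ni z:\exists\xi<\omega_2\ \ Z\setminus K_\xi\subseteq^*U\}$;
* $\mathcal N(\theta_\xi(y))=\{U\subseteq Z:\exists V\in\mathcal N(y)\ \ \pi_\xi^{-1}(V)\subseteq U\}$ for $\xi\in S$, $y\in R$.

**Example 8.2.** Let $\beta\in S$, $\xi\in S'$. A typical element of $\mathcal N(a_{(\beta,\xi)})$, with $F\subseteq\omega_1$ countable, consists of $a_{(\beta,\xi)}$, all blocks $\mathrm{Bl}_\eta$ with $\eta<\beta$ and $c_\beta(\eta)\in P_\xi\setminus F$, and all $d\in T_\beta$ with $\rho_\beta(d)\in P_\xi\setminus F$. For $z_{(\beta)}$ one such element consists of $\mathrm{Bl}_\beta\setminus\theta_\beta[K_\xi\cap R]$, the blocks $\mathrm{Bl}_\eta$, $\eta<\beta$, with $c_\beta(\eta)\notin T_\xi$, and the $d\in T_\beta$ with $\rho_\beta(d)\notin T_\xi$.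

**(8.3)** For $x\in R$, $\mathcal N(x)$ is a filter closed under countable intersections, its members contain $x$, and $Z\setminus F\in\mathcal N(x)$ for countable $F\subseteq\omega_1$. Hence, if $U\in\mathcal N(x)$ and $U\subseteq^*U'$, then $U'\in\mathcal N(x)$.

*Proof.* Induction on length; upward closure is clear. For $a_\xi$ everything is clear. For $z$: if $Z\setminus K_{\xi'_n}\subseteq^*U_n$ for $n<\omega$ and $\xi=\sup_n\xi'_n$, then $Z\setminus K_\xi\subseteq^*Z\setminus K_{\xi'_n}\subseteq^*U_n$ for all $n$, so $Z\setminus K_\xi\subseteq^*\bigcap_nU_n$. Since $K_0=\emptyset$, $Z\setminus F\in\mathcal N(z)$. For $\theta_\xi(y)$: $y\in V$ gives $\theta_\xi(y)\in\pi_\xi^{-1}(V)$, and $\pi_\xi^{-1}(\bigcap_nV_n)=\bigcap_n\pi_\xi^{-1}(V_n)$. Moreover $F\cap K_{\xi+1}\subseteq T_\xi$, so $\pi_\xi[F\cap K_{\xi+1}]$ is a countable subset of $\omega_1$; by induction $V=Z\setminus\pi_\xi[F\cap K_{\xi+1}]\in\mathcal N(y)$, and $\pi_\xi^{-1}(V)\subseteq Z\setminus F$. For the last sentence, $U'\supseteq U\cap(Z\setminus F)$ with $F=U\setminus U'$. $\square$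

**Topology.** Call $U\subseteq Z$ open iff $U\in\mathcal N(x)$ for all $x\in U\cap R$. By (8.3) this is a topology in which countable intersections of open sets are open. Points of $\omega_1$ are isolated, and $Z\setminus F$ is open for countable $F\subseteq\omega_1$. Hence *a set that is $=^*$ a clopen set is clopen*: both it and its complement have the form $(O\setminus F)\cup F'$ with $O$ open and $F,F'\subseteq\omega_1$ countable. The sets $\{a_\xi\}\cup(P_\xi\setminus F)$, $\xi\in S'$, $F$ countable, are open.

The definition makes $\mathcal N(x)$ contain every open set around $x$, but it is not yet clear that its members are neighborhoods. The next four statements establish this.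

**(8.4)** $K_\xi$ is clopen for $\xi\in S'$.

*Proof.* *Open.* Let $x\in K_\xi\cap\mathrm{Bl}_\eta$, $\eta<\xi$. If $x=a_\eta$, then $P_\eta\subseteq T_{\eta+1}\subseteq^*T_\xi$, so $K_\xi\in\mathcal N(x)$. If $\eta\in S$, then $K_{\eta+1}=\pi_\eta^{-1}(Z)\in\mathcal N(x)$ and $K_{\eta+1}\subseteq^*K_\xi$, so $K_\xi\in\mathcal N(x)$ by (8.3).

*Closed.* Let $x\in R\setminus K_\xi$. If $x=z$, then $Z\setminus K_\xi\in\mathcal N(z)$ by definition. If $x=a_\eta$ with $\eta\in S'$, $\eta\ge\xi$, then $P_\eta\cap T_\xi\subseteq T_\xi\setminus T_\eta$ is countable, so $Z\setminus K_\xi\in\mathcal N(x)$. If $x=\theta_\eta(y)$ with $\eta\in S$, $\eta\ge\xi$, then $\eta>\xi$ since $\xi\in S'$. Choose $i$ with $\eta_{i+1}\ge\xi$. By (8.3) $V=Z\setminus\{j\in\omega_1:j\le i\}\in\mathcal N(y)$, and by (8.1)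
$$\pi_\eta^{-1}(V)=K_{\eta+1}\setminus\bigcup_{j\le i}D^\eta_j\ \subseteq^*\ Z\setminus K_{\eta_{i+1}+1}\ \subseteq^*\ Z\setminus K_\xi .$$
So $Z\setminus K_\xi\in\mathcal N(x)$. $\square$

**(8.5)** $D^\xi_i$ is clopen for $\xi\in S$, $i<\omega_1$.

*Proof.* By (8.1), $D^\xi_i=^*K_{\xi_{i+1}+1}\setminus\bigcup_{j<i}K_{\xi_{j+1}+1}$. Successors are in $S'$, so these are clopen sets by (8.4), and a countable union of clopen sets is clopen here. $\square$

**(8.6)** $\pi_\xi$ is continuous on the clopen set $K_{\xi+1}$, for $\xi\in S$.

*Proof.* Let $V$ be open and $x\in\pi_\xi^{-1}(V)\cap R$. If $x=\theta_\xi(y)\in\mathrm{Bl}_\xi$, then $y\in V$, so $V\in\mathcal N(y)$ and $\pi_\xi^{-1}(V)\in\mathcal N(x)$. Otherwise $x\in D^\xi_i\subseteq\pi_\xi^{-1}(V)$ for some $i\in\omega_1$, and $D^\xi_i$ is open. $\square$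

**(8.7)** $\mathcal N(x)$ is the neighborhood filter of $x$, for $x\in R$.

*Proof.* It suffices that each $U\in\mathcal N(x)$ contains an open $U'\ni x$. We use induction on length. For $a_\xi$ take $\{a_\xi\}\cup(P_\xi\cap U)$. For $z$: if $Z\setminus K_\xi\subseteq^*U$, then $Z\setminus K_{\xi+1}\subseteq^*U$, so $Z\setminus(K_{\xi+1}\cup F)\subseteq U$ for some countable $F\subseteq\omega_1$, and this set is open by (8.4). For $\theta_\xi(y)$: if $\pi_\xi^{-1}(V)\subseteq U$ with $V\in\mathcal N(y)$, take an open $V'$ with $y\in V'\subseteq V$ by induction; $\pi_\xi^{-1}(V')$ is open by (8.6). $\square$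

**(8.8)** $Z$ is a Hausdorff $P$-space.

*Proof.* Only Hausdorffness is left. Points of $\omega_1$ are clopen. Points of different blocks $\mathrm{Bl}_\eta,\mathrm{Bl}_{\eta'}$, $\eta<\eta'$, or a point of $\mathrm{Bl}_\eta$ and $z$, are separated by the clopen $K_{\eta+1}$. Points $\theta_\xi(y)\ne\theta_\xi(y')$ are separated by the $\pi_\xi$-preimages of disjoint open neighborhoods of $y,y'$, which exist by induction on the sum of the lengths. $\square$

**(8.9)** Every neighborhood of every $x\in R$ contains uncountably many points of $\omega_1$.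

*Proof.* Induction on length. For $a_\xi$ this is clear. For $z$ it holds because $T_\xi$ is nonstationary, so $\omega_1\setminus T_\xi$ is uncountable for each $\xi$. A neighborhood of $\theta_\xi(y)$ contains $\pi_\xi^{-1}(V)$ for some $V\in\mathcal N(y)$. By induction there is $i\in V\cap\omega_1$. Then $D^\xi_i\subseteq\pi_\xi^{-1}(V)$ is open and contains $a_{\xi_i+1}$, as $c_\xi(\xi_i+1)=i$ and $\xi_i+1\in S'$. By the case of $a_{\xi_i+1}$, $D^\xi_i$ contains uncountably many points of $\omega_1$. $\square$

## 9. $Z$ is Lindelöf

**Proposition 9.1.** $Z$ is Lindelöf.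

*Proof.* We show that for a countable $M\prec H(\chi)$ containing all the data (the sequences, $T_\xi$, $\rho_\xi$, the space $Z$, the maps) and a given open cover $\mathcal U$, the countable family $\mathcal U\cap M$ covers $Z$. The descent is the one of Lemma 7.1.

**Step 1: transporting covers.** To argue by recursion into a block, we need a cover of the copy. Let $\mathcal U$ be a family of open sets covering $R$, and let $\xi\in S$. Put
$$\mathcal U_\xi=\{V\text{ open}:\exists U\in\mathcal U\ \ \pi_\xi^{-1}(V)\subseteq U\}.$$
It covers $R$: if $y\in R$ and $\theta_\xi(y)\in U\in\mathcal U$, then $\pi_\xi^{-1}(V)\subseteq U$ for some $V\in\mathcal N(y)$, and $V$ can be taken open by (8.7). If $\mathcal U,\xi\in M$, then $\mathcal U_\xi\in M$, and for each $V\in\mathcal U_\xi\cap M$ there is, by elementarity, $U\in\mathcal U\cap M$ with $\pi_\xi^{-1}(V)\subseteq U$.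

For any such $\mathcal U\in M$ choose $U_0\in\mathcal U\cap M$ with $z\in U_0$, and $\xi_0\in M$ with $Z\setminus K_{\xi_0}\subseteq^*U_0$. The exceptional set $(Z\setminus K_{\xi_0})\setminus U_0$ is a countable subset of $\omega_1$ and an element of $M$, so it is a subset of $M$.

**Step 2 (Claim A): isolated points outside $M$ are covered.** *If $\mathcal U\in M$ is a family of open sets covering $R$ and $d\in\omega_1\setminus M$, then $d\in\bigcup(\mathcal U\cap M)$.* We use induction on $d$, simultaneously for all $\mathcal U\in M$. If $d\notin T_{\xi_0}$, then $d\in Z\setminus K_{\xi_0}$ is not in the exceptional set, so $d\in U_0$. Otherwise let $\xi$ be the least element of $M\cap\omega_2$ with $d\in T_\xi$. Then $\xi\ne0$.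

* If $\xi=\zeta+1$, then $\zeta\in M$ and $d\notin T_\zeta$, so $\zeta\in S'$ and $d\in P_\zeta$. Take $U\in\mathcal U\cap M$ with $a_\zeta\in U$. The countable set $P_\zeta\setminus U\in M$ is a subset of $M$, so $d\in U$.
* If $\operatorname{cf}\xi=\omega$, then $d\in T_{\xi_n}$ for some $n$ and $\xi_n\in M\cap\xi$, contradicting minimality.
* If $\xi\in S$, let $i=\rho_\xi(d)<d$. If $i\in M$, then $d\in T_{\xi_{i+1}+1}$ with $\xi_{i+1}+1\in M\cap\xi$, a contradiction. So $i\notin M$. By induction, applied to $\mathcal U_\xi$, $i\in V$ for some $V\in\mathcal U_\xi\cap M$, and $d\in\pi_\xi^{-1}(V)\subseteq U$ for some $U\in\mathcal U\cap M$.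

**Step 3 (Claim B): points of $R$ are covered.** *If $\mathcal U\in M$ is as in Claim A and $x\in R$, then $x\in\bigcup(\mathcal U\cap M)$.* We use induction on the length of $x$, simultaneously for all $\mathcal U\in M$. If $x=z$, then $x\in U_0$. Let $x\in\mathrm{Bl}_\eta$. If $\eta\ge\xi_0$, then $x\in R\setminus K_{\xi_0}\subseteq U_0$. Otherwise let $\xi=\min(M\cap\omega_2\setminus\eta)\le\xi_0$.

*Case $\xi=\eta$.* Either $x=a_\eta\in M$, and elementarity gives $U\in\mathcal U\cap M$ with $x\in U$. Or $x=\theta_\eta(y)$ with $y$ of smaller length; then $y\in V$ for some $V\in\mathcal U_\eta\cap M$ by induction, and $x\in\pi_\eta^{-1}(V)\subseteq U$ for some $U\in\mathcal U\cap M$.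

*Case $\xi>\eta$.* The ordinal $\xi$ is not a successor, since its predecessor would be in $M\setminus\eta$. It is not of cofinality $\omega$, since some $\xi_n\in M$ would be $\ge\eta$. So $\xi\in S$. Let $i=c_\xi(\eta)$. If $i\in M$, then $\eta\le\xi_{i+1}<\xi$ with $\xi_{i+1}\in M$, a contradiction. So $i\in\omega_1\setminus M$. By Claim A, $i\in V$ for some $V\in\mathcal U_\xi\cap M$, and $x\in\mathrm{Bl}_\eta\subseteq D^\xi_i\subseteq\pi_\xi^{-1}(V)\subseteq U$ for some $U\in\mathcal U\cap M$.

**Step 4: conclusion.** Given an open cover $\mathcal U$ of $Z$, choose $M\ni\mathcal U$. Then $\mathcal U\cap M$ is countable and covers $\omega_1\cap M$ (by elementarity), $\omega_1\setminus M$ (Claim A) and $R$ (Claim B). $\square$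

## 10. Iterated maps and closures in $Z$

For $t=(\xi_1,\dots,\xi_n)\in S^{<\omega}$ let $\pi_t=\pi_{\xi_n}\circ\dots\circ\pi_{\xi_1}$ with its natural domain $K^t$; $\pi_\emptyset=\mathrm{id}_Z$. These maps reduce questions about the point $\theta_t(y)$ to questions about $y$.

**Lemma 10.1.** Let $t\in S^{<\omega}$.

* (i) $K^t$ is clopen, and $\pi_t:K^t\to Z$ is continuous and closed.
* (ii) $\pi_t^{-1}(y)=\{\theta_t(y)\}$ for $y\in R$.
* (iii) For $y\in R$, $\{\pi_t^{-1}(V):V\in\mathcal N(y)\}$ is a neighborhood base at $\theta_t(y)$.
* (iv) $\omega_1\cap K^t$ is the domain of $\rho_t$, and $\pi_t=\rho_t$ there.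
* (v) For $B\subseteq Z$, $y\in R$:
$$\theta_t(y)\in\overline B\iff y\in\overline{\pi_t[B\cap K^t]},\qquad\theta_t(y)\in B\iff y\in\pi_t[B\cap K^t].$$

*Proof.* (i) We have $K^{t^\frown\xi}=\pi_t^{-1}(K_{\xi+1})$ and $\pi_{t^\frown\xi}=\pi_\xi\circ\pi_t$, so clopenness and continuity follow by induction from (8.4) and (8.6). The map is closed by Fact 2.2(c), as $K^t$ is Lindelöf and $Z$ is a Hausdorff $P$-space.

(ii) By definition $\pi_\xi$ takes values in $R$ only on $\mathrm{Bl}_\xi$, so $\pi_\xi^{-1}(y)=\{\theta_\xi(y)\}$ for $y\in R$. Iterate, using $\theta_t=\theta_{\xi_1}\circ\dots\circ\theta_{\xi_n}$.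

(iii) Induction on $|t|$; $t=\emptyset$ is (8.7). If $t=\xi_1{}^\frown t'$, then $\theta_t(y)=\theta_{\xi_1}(\theta_{t'}(y))$ has the neighborhood base of all $\pi_{\xi_1}^{-1}(W)$, where $W$ runs over a neighborhood base at $\theta_{t'}(y)$. By induction we may take $W=\pi_{t'}^{-1}(V)$, $V\in\mathcal N(y)$, and $\pi_{\xi_1}^{-1}(\pi_{t'}^{-1}(V))=\pi_t^{-1}(V)$.

(iv) $\omega_1\cap K_{\xi+1}=T_\xi$ for $\xi\in S$, and $\pi_\xi=\rho_\xi$ there with values in $\omega_1$. Iterate.

(v) By (iii), $\theta_t(y)\in\overline B$ iff $\pi_t^{-1}(V)$ meets $B$ for every $V\in\mathcal N(y)$, that is, iff every such $V$ meets $\pi_t[B\cap K^t]$. The second equivalence is (ii). $\square$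

**(10.2)** *Good points are reachable.* If $a_s\in\overline B\setminus B$, there is $F\subseteq B$ with $\overline F\setminus F=\{a_s\}$.

*Proof.* Let $s=t^\frown\xi$, $\xi\in S'$, so $a_s=\theta_t(a_\xi)$. The set $\{a_\xi\}\cup P_\xi=K_{\xi+1}\setminus K_\xi$ is clopen by (8.4). Hence so are $G=\pi_t^{-1}(\{a_\xi\}\cup P_\xi)$ and all fibers $\pi_t^{-1}(i)$, $i\in P_\xi$. By Lemma 10.1(v), $a_\xi\in\overline{\pi_t[B\cap K^t]}\setminus\pi_t[B\cap K^t]$. So $J=\{i\in P_\xi:B\cap\pi_t^{-1}(i)\ne\emptyset\}$ is uncountable, since otherwise $\{a_\xi\}\cup(P_\xi\setminus J)$ would be a neighborhood of $a_\xi$ missing $\pi_t[B\cap K^t]$.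

Pick $b_i\in B\cap\pi_t^{-1}(i)$ for $i\in J$ and let $F=\{b_i:i\in J\}$. Every neighborhood of $a_s$ contains $\pi_t^{-1}(\{a_\xi\}\cup(P_\xi\setminus F'))$ for some countable $F'$, hence all but countably many $b_i$. So $a_s\in\overline F\setminus F$. Moreover $F\cup\{a_s\}\subseteq G$, the set $G\setminus\{a_s\}$ is the union of the clopen fibers $\pi_t^{-1}(i)$, $i\in P_\xi$, and each fiber contains at most one point of $F$. So $F\cup\{a_s\}$ is closed. $\square$

**(10.3)** Every uncountable $J\subseteq\omega_1$ has some $a_s$ in its closure.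

*Proof.* Take $t,\zeta$ from Lemma 7.1(e). Every neighborhood of $a_\zeta$ contains all but countably many points of $P_\zeta$, hence meets $\rho_t[J]=\pi_t[J\cap K^t]$. So $a_\zeta\in\overline{\pi_t[J\cap K^t]}$ and $a_{t^\frown\zeta}\in\overline J$ by Lemma 10.1(v). $\square$

**(10.4)** *Whole blocks are swallowed.* Let $B\subseteq Z$, $I=\{\eta:B\cap\mathrm{Bl}_\eta\ne\emptyset\}$, $\beta\in S$, and $I\cap(\beta_i,\beta_{i+1}]\neq\emptyset$ for all but countably many $i$. Then $\mathrm{Bl}_\beta\subseteq\overline B$.

*Proof.* A neighborhood of $\theta_\beta(y)$ contains some $\pi_\beta^{-1}(V)$ with $V\in\mathcal N(y)$, and $V\cap\omega_1$ is uncountable by (8.9). Choose $i\in V\cap\omega_1$ and $\eta\in I\cap(\beta_i,\beta_{i+1}]$. Then $\mathrm{Bl}_\eta\subseteq D^\beta_i\subseteq\pi_\beta^{-1}(V)$, and $\mathrm{Bl}_\eta$ meets $B$. $\square$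

**Remark 10.5.** "All but countably many" cannot be weakened to "uncountably many" in (10.4). Suppose $B\subseteq R\setminus\mathrm{Bl}_\beta$, and the points of $B$ below $\beta$ lie in blocks whose values of $c_\beta$ form an uncountable set $J\subseteq P_\zeta$. Then $\pi_\beta[B\cap K_{\beta+1}]=J$ and $\overline J=J\cup\{a_\zeta\}$, because $\{a_\zeta\}\cup P_\zeta$ is clopen. So by Lemma 10.1(v), $\overline B$ meets $\mathrm{Bl}_\beta$ only in $a_{(\beta,\zeta)}$, and no bad point is caught.

## 11. $Z$ is not weakly Whyburn

Let $N=\{z_s:s\in S^{<\omega}\}$ be the set of bad points. The next lemma says that a closed set cannot approach just one of them.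

**Lemma 11.1.** If $C\subseteq Z$ is closed and $z_s\in C$ is not isolated in $C$, then $C$ contains some $z_{s'}$ with $s'\neq s$.

*Proof.* Induction on $|s|$.

**Step 1: $s=\emptyset$.** Let $I=\{\eta:C\cap\mathrm{Bl}_\eta\ne\emptyset\}$. If $I$ is unbounded, let $E$ be the club given by (B). Since $S$ is stationary, there is $\beta\in E\cap S$, and $\mathrm{Bl}_\beta\subseteq\overline C=C$ by (10.4). So $z_{(\beta)}\in C$.

Suppose $I$ is bounded. Take $\xi\in S'$ with $I\subseteq\xi$; then $C\setminus K_\xi\subseteq\omega_1\cup\{z\}$. Let $Q=(C\setminus K_\xi)\cap\omega_1$. If $Q$ were countable, $Z\setminus(K_\xi\cup Q)$ would be a neighborhood of $z$ meeting $C$ only in $z$, against the hypothesis. So $Q$ is uncountable, and by (10.3) some $a_u\in\overline Q$. As $C\setminus K_\xi$ is closed, $a_u\in C\setminus K_\xi\subseteq\omega_1\cup\{z\}$, a contradiction.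

**Step 2: $s=\xi^\frown u$, by transport along $\pi_\xi$.** The set $C'=\pi_\xi[C\cap K_{\xi+1}]$ is closed by Lemma 10.1(i) and contains $z_u$. The point $z_u$ is not isolated in $C'$: a neighborhood $V$ of $z_u$ with $V\cap C'=\{z_u\}$ would give $\pi_\xi^{-1}(V)\cap C=\{z_s\}$ by Lemma 10.1(ii). By induction $z_{u'}\in C'$ for some $u'\ne u$, and $z_{\xi^\frown u'}\in C$ by Lemma 10.1(v). $\square$

**Proposition 11.2.** $Z$ is not WW.

*Proof.* Let $A=Z\setminus N$. By (8.9), $\overline A=Z$, so $A$ is not closed and $\overline A\setminus A=N$. If $F\subseteq A$ and $\overline F\setminus F=\{x\}$ with $x\in\overline A\setminus A$, then $x=z_s$ for some $s$. The set $C=\overline F=F\cup\{z_s\}$ is closed, $z_s$ is not isolated in it, and it contains no other point of $N$. This contradicts Lemma 11.1. $\square$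

## 12. The quotients $X$ and $Y$ and the diagonal embedding of $Z$

For $\varepsilon\in\{0,1\}\subseteq S'$ let $\sim_\varepsilon$ be the equivalence relation on $Z$ whose only nontrivial classes are the pairs $\{z_s,a_{s^\frown\varepsilon}\}$, $s\in S^{<\omega}$. Let $f_\varepsilon:Z\to X_\varepsilon=Z/{\sim_\varepsilon}$ be the quotient map, and put $X=X_0$, $Y=X_1$. For example, in $X$ the point $z$ is glued to $a_0$, and $z_{(\beta)}$ to $a_{(\beta,0)}$; in $Y$ the point $z$ is glued to $a_1$, while $a_0$ is not glued to anything. Write $[x]$ for the $\sim_\varepsilon$-class of $x$. A set is *saturated* if it is a union of classes.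

**(12.1)** For $x\in Z$ and a neighborhood $U$ of $x$ there is an open $U'$ with $x\in U'\subseteq U$ and $U'\cap[x]=\{x\}$ such that every class $\ne[x]$ is contained in or disjoint from $U'$.

*Proof.* This is what makes the quotient Hausdorff. For $x\in\omega_1$ take $U'=\{x\}$. For $x\in R$ use induction on length.

* $x=a_\xi$, $\xi\in S'$. Take $U'=\{a_\xi\}\cup(P_\xi\setminus F)\subseteq U$ with $F$ countable. Its only point in $R$ is $x$.
* $x=z$. Take $U'=Z\setminus(K_\xi\cup F)\subseteq U$ with $F\subseteq\omega_1$ countable, $\xi\in S'$, $\xi\ge2$. Here $a_\varepsilon\in K_\xi$, so $U'\cap[z]=\{z\}$. Every pair with $s\ne\emptyset$ lies in the single block $\mathrm{Bl}_{s(0)}$, which is contained in or disjoint from $K_\xi$.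
* $x=\theta_\xi(y)$, $\xi\in S$. Let $V\in\mathcal N(y)$ with $\pi_\xi^{-1}(V)\subseteq U$, and let $V'\subseteq V$ be as in (12.1) for $y$. Put $U'=\pi_\xi^{-1}(V'\setminus\{c_\xi(\varepsilon)\})$; note that $\varepsilon<\omega_1\le\xi$. This is open, and it contains $x$ since $y\ne c_\xi(\varepsilon)\in\omega_1$. The pair $\{z,a_\varepsilon\}$ misses $U'$, because $z\notin K_{\xi+1}$ and $\pi_\xi(a_\varepsilon)=c_\xi(\varepsilon)$. Pairs inside blocks $\mathrm{Bl}_\eta$, $\eta\ne\xi$, are contained in or disjoint from $U'$, because the whole block is: for $\eta<\xi$ it is mapped to one point, for $\eta>\xi$ it misses $K_{\xi+1}$. Pairs inside $\mathrm{Bl}_\xi$ are the $\theta_\xi$-images of the pairs in $R$, $[x]=\theta_\xi[\,[y]\,]$, and $U'\cap\mathrm{Bl}_\xi=\theta_\xi[V'\cap R]$, so they behave as the pairs of $R$ do for $V'$ and $y$. $\square$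

**Proposition 12.2.** $X$ and $Y$ are Lindelöf Hausdorff $P$-spaces of cardinality $\omega_2$, and $f_0,f_1$ are closed maps.

*Proof.* Given two different classes, take pairwise disjoint neighborhoods of their (at most four) points, shrink them by (12.1), and unite over each class. Each union is saturated: it contains its own class, and every other class is contained in or disjoint from each of the sets united. So we have disjoint saturated open sets around the two classes, and $X_\varepsilon$ is Hausdorff. It is a $P$-space, since a set is open iff its preimage is open, and Lindelöf as a continuous image of $Z$. By Fact 2.2(c), $f_\varepsilon$ is closed. Finally $|Z|=\omega_2$ and classes have at most two elements. $\square$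

**Proposition 12.3.** $X\times Y$ is not WW.

*Proof.* The map $h=(f_0,f_1):Z\to X\times Y$ is continuous. It is injective: if $h(p)=h(q)$ with $p\ne q$, then $\{p,q\}$ is both of the form $\{z_s,a_{s^\frown0}\}$ and of the form $\{z_t,a_{t^\frown1}\}$, which forces $s=t$ and then $a_{s^\frown0}=a_{s^\frown1}$, false. By Fact 2.2(d), $X\times Y$ is a Hausdorff $P$-space. As $Z$ is Lindelöf, $h$ is a homeomorphism onto a closed subspace by Fact 2.2(c). If $X\times Y$ were WW, so would be $Z$ by Fact 2.2(e), against Proposition 11.2. $\square$

The two projections of the non-closed set $h[Z\setminus N]$ are $f_0[Z\setminus N]=X$ and $f_1[Z\setminus N]=Y$, as announced in Section 4.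

## 13. $X$ and $Y$ are weakly Whyburn

**Proposition 13.1.** $X_\varepsilon$ is WW for $\varepsilon\in\{0,1\}$.

*Proof.* Let $f=f_\varepsilon$, let $H\subseteq X_\varepsilon$ be non-closed, and let $H'=f^{-1}(H)$, which is saturated and non-closed.

**Step 1: reduction to a closed set in $Z$ with one point outside $H'$.** We claim:

**(13.2)** If $C\subseteq Z$ is closed, $C\setminus H'=\{x\}$ and $x\in\overline{C\cap H'}$, then $F=f[C]\cap H\subseteq H$ satisfies $\overline F\setminus F=\{f(x)\}$ and $f(x)\in\overline H\setminus H$.

Indeed $f[C]$ is closed, and $f[C]\setminus H=f[C\setminus H']=\{f(x)\}$, so $\overline F\setminus F\subseteq\{f(x)\}$. Moreover $f(x)\in\overline{f[C\cap H']}\subseteq\overline F$, and $f(x)\notin H$. So it suffices to find such a $C$.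

**Step 2: the case of a missing good point.** If some $a_s\in\overline{H'}\setminus H'$, take $F$ from (10.2) with $B=H'$, and $C=F\cup\{a_s\}$. So from now on assume

**(13.3)** every $a_s\in\overline{H'}$ belongs to $H'$.

**Step 3: moving a missing bad point to $z$.** Points of $\omega_1$ are isolated, so by (13.3) there is $t$ with $z_t\in\overline{H'}\setminus H'$. Let $B=\pi_t[H'\cap K^t]$. By Lemma 10.1(v), $z\in\overline B\setminus B$. Let $I=\{\eta:B\cap\mathrm{Bl}_\eta\ne\emptyset\}$.

**Step 4: $I$ is unbounded,** so that (B) can be applied. Otherwise take $\xi\in S'$ with $I\subseteq\xi$. Then $Q=B\setminus K_\xi\subseteq\omega_1$, as $z\notin B$. Since $Z\setminus K_\xi$ is a neighborhood of $z$, we have $z\in\overline Q$, so $Q$ is uncountable. By (10.3) some $a_s\in\overline Q\subseteq Z\setminus K_\xi$. All points of $B$ outside $K_\xi$ are in $Q\subseteq\omega_1$, so $a_s\notin B$, and $a_s\in\overline B\setminus B$. By Lemma 10.1(v), $a_{t^\frown s}=\theta_t(a_s)\in\overline{H'}\setminus H'$, contradicting (13.3).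

**Step 5: saturation puts whole blocks into $H'$.** Let $E$ be a club as in (B) for $I$. *For every $\beta\in E\cap S$, $\theta_t[\mathrm{Bl}_\beta]\subseteq H'$.* By (10.4), $\mathrm{Bl}_\beta\subseteq\overline B$, so $\theta_t[\mathrm{Bl}_\beta]\subseteq\overline{H'}$ by Lemma 10.1(v). By (13.3), all $a$-points of $\theta_t[\mathrm{Bl}_\beta]$ are in $H'$. The remaining points are $z_{t^\frown\beta^\frown u}$, $u\in S^{<\omega}$. The partner $a_{t^\frown\beta^\frown u^\frown\varepsilon}$ of such a point is an $a$-point of $\theta_t[\mathrm{Bl}_\beta]$, so it is in $H'$, and $H'$ is saturated. Hence $z_{t^\frown\beta^\frown u}\in H'$.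

**Step 6: a thin set of blocks whose limits are all in $E$.** Taking one point of $B$ from each of many blocks, we shall add limit blocks to the closure, and want them all to be blocks as in Step 5. Choose recursively $\iota_\nu\in I$ $(\nu<\omega_2)$ such that some element of $E$ lies strictly between $\sup_{\mu<\nu}\iota_\mu$ and $\iota_\nu$. Let $I'=\{\iota_\nu:\nu<\omega_2\}$ and let $\lim I'$ be the set of $\beta<\omega_2$ with $\beta=\sup(I'\cap\beta)>0$. If $\beta\in\lim I'$, then $I'\cap\beta$ has no largest element and is unbounded in $\beta$, and between any two of its elements there is an element of $E$. So $\beta$ is a limit of elements of $E$, and $\beta\in E$. Thus $\lim I'\subseteq E$.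

For $\eta\in I'$ pick $k_\eta\in B\cap\mathrm{Bl}_\eta$; then $\theta_t(k_\eta)\in H'$ by Lemma 10.1(v). Put
$$C_0=\{z\}\cup\{k_\eta:\eta\in I'\}\cup\bigcup\{\mathrm{Bl}_\beta:\beta\in S\cap\lim I'\}\subseteq R,\qquad C=\theta_t[C_0]=\pi_t^{-1}(C_0),$$
where the last equality is Lemma 10.1(ii).

**Step 7: $C_0$ is closed.** Let $x\notin C_0$; we find a neighborhood of $x$ missing $C_0$.

* If $x\in\omega_1$, then $\{x\}$ misses $C_0\subseteq R$.
* If $x=a_\xi$, $\xi\in S'$, then $\{a_\xi\}\cup P_\xi$ misses $C_0$.
* Otherwise $x\in\mathrm{Bl}_\beta$ with $\beta\in S\setminus\lim I'$. Pick $\gamma<\beta$ with $I'\cap(\gamma,\beta)=\emptyset$; then also $\lim I'\cap(\gamma,\beta)=\emptyset$. Pick $i$ with $\beta_{i+1}\ge\gamma$. The neighborhood $\pi_\beta^{-1}(Z\setminus\{j\in\omega_1:j\le i\})$ of $x$ meets only $\mathrm{Bl}_\beta$ and blocks $\mathrm{Bl}_\eta$ with $\beta_{i+1}<\eta<\beta$. The latter have $\eta\notin I'\cup\lim I'$, so they miss $C_0$. As $\beta\notin\lim I'$, the neighborhood meets $C_0$ at most in $k_\beta$ (if $\beta\in I'$), and $k_\beta\neq x$. Remove this point.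

**Step 8: $C$ satisfies the hypotheses of (13.2) with $x=z_t$.** $C=\pi_t^{-1}(C_0)$ is closed, as $K^t$ is clopen and $\pi_t$ is continuous. We have $z_t\notin H'$. All other points of $C$ are in $H'$: the points $\theta_t(k_\eta)$ by their choice, and the sets $\theta_t[\mathrm{Bl}_\beta]$, $\beta\in S\cap\lim I'\subseteq E\cap S$, by Step 5. So $C\setminus H'=\{z_t\}$. Every neighborhood of $z$ contains, for some $\xi$, all points of $R\setminus K_\xi$, so it contains $k_\eta$ for all sufficiently large $\eta\in I'$. Thus $z\in\overline{\{k_\eta:\eta\in I'\}}$, and $z_t\in\overline{\{\theta_t(k_\eta):\eta\in I'\}}\subseteq\overline{C\cap H'}$ by Lemma 10.1(v). Now (13.2) gives the required almost closed subset of $H$. $\square$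

*Proof of Theorem 3.1.* Combine Propositions 12.2, 12.3 and 13.1. $\square$

It is instructive to see where Step 5 fails for $Z$ itself: for the set $Z\setminus N$ in place of $H'$ condition (13.3) holds as well, but there is no saturation, the points $z_{t^\frown\beta^\frown u}$ stay outside, and the closure of $\{\theta_t(k_\eta):\eta\in I'\}$ picks them up. This is Lemma 11.1.

## 14. A square, and a pseudoradial space that is not weakly Whyburn

**Proposition 14.1.** Under (A)+(B) (for example, if $V=L$) there is a single Lindelöf WW $P$-space $W$ with $W\times W$ not WW.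

*Proof.* Take the topological sum $W=X\oplus Y$. It is a Lindelöf $P$-space. It is WW: if $A\subseteq W$ is non-closed, one of $A\cap X$, $A\cap Y$ is non-closed in the corresponding clopen summand, and an almost closed set found there works for $A$. The space $W\times W$ contains $X\times Y$ as a clopen subspace, so it is not WW by Fact 2.2(e). $\square$

A space is *pseudoradial* if every non-closed set $B$ contains a transfinite sequence converging to a point outside $B$, where $(b_\nu)_{\nu<\kappa}$ converges to $x$ if each neighborhood of $x$ contains $b_\nu$ for all large enough $\nu$. For instance, the space $\Lambda$ of Example 1.1 is pseudoradial: enumerate an uncountable $A\subseteq\omega_1$ in type $\omega_1$ without repetitions.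

**Proposition 14.2.** Under (A)+(B) the space $Z$ is a Lindelöf pseudoradial $P$-space that is not WW.

*Proof.* Let $B\subseteq Z$ be non-closed. If some $a_s\in\overline B\setminus B$, the points $b_i$, $i\in J$, of (10.2), listed in increasing order of $i$, form an $\omega_1$-sequence in $B$ converging to $a_s$, because each neighborhood of $a_s$ contains all but countably many of them.

Otherwise $z_t\in\overline B\setminus B$ for some $t$, and every $a_s\in\overline B$ belongs to $B$. Step 4 of Section 13 used only this, not saturation. Applied with $B$ in place of $H'$, and hence with $\pi_t[B\cap K^t]$ in place of the set called $B$ there, it shows that $I=\{\eta:B\cap\theta_t[\mathrm{Bl}_\eta]\neq\emptyset\}$ is unbounded in $\omega_2$. Choose $k_\eta\in\mathrm{Bl}_\eta$ with $\theta_t(k_\eta)\in B$ for $\eta\in I$. A neighborhood of $z_t$ contains $\pi_t^{-1}(V)$ for some $V\in\mathcal N(z)$, and $V$ contains $\mathrm{Bl}_\eta$ for all large $\eta$. So the $\omega_2$-sequence $(\theta_t(k_\eta))_{\eta\in I}$ in $B$ converges to $z_t$. The remaining assertions are (8.8), Proposition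 9.1 and Proposition 11.2. $\square$
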